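\title{Uncountable regular cardinals without mad families}

\begin{abstract}
A family of $\kappa$-sized subsets of a cardinal $\kappa$ is $\kappa$-mad if it has at least $\kappa$ members, any two members meet in a set of size less than $\kappa$, and it is maximal with the latter property. We show that the theory $\mathrm{ZF}+\mathrm{DC}+{}$``there is a regular uncountable cardinal $\kappa$ with no $\kappa$-mad family'' is equiconsistent with $\mathrm{ZF}$, so no large cardinals are needed. The model is a symmetric extension in which every almost disjoint family on $\kappa$ is well-orderable, of cardinality at most $\kappa$. The forcing is a product of posets of $\in$-chains of elementary submodels. Its key property is that a symmetric condition never forces two symmetric copies of an unbounded subset of $\kappa$ to have bounded intersection.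
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $\kappa$ be an infinite cardinal, that is, an infinite initial ordinal, and let $[\kappa]^\kappa$ be the set of subsets of $\kappa$ of cardinality $\kappa$. An \emph{almost disjoint (a.d.) family on $\kappa$} is a set $\mathcal F\subseteq[\kappa]^\kappa$ with $|A\cap B|<\kappa$ for all distinct $A,B\in\mathcal F$. It is \emph{$\kappa$-mad} if it is $\subseteq$-maximal among a.d.\ families on $\kappa$ and $|\mathcal F|\ge\kappa$, meaning that $\kappa$ injects into $\mathcal F$. The size requirement rules out degenerate maximal families such as $\{\kappa\}$ or, for regular $\kappa$, a partition of $\kappa$ into fewer than $\kappa$ sets of size $\kappa$. For $\kappa=\aleph_0$ the definition gives the usual infinite mad families.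

With the axiom of choice there is nothing to ask: split $\kappa$ into $\kappa$ sets of size $\kappa$ and extend this family to a maximal one by Zorn's lemma. The absence of $\kappa$-mad families therefore measures how badly choice fails for subsets of $\kappa$, and it is natural to ask for it while keeping as much choice as possible. For an ordinal $\lambda$, the principle $\mathrm{DC}_\lambda$ says: if $X\ne\emptyset$ and $S$ assigns to each $s\in X^{<\lambda}$ a nonempty set $S(s)\subseteq X$, then there is $f:\lambda\to X$ with $f(\alpha)\in S(f\restriction\alpha)$ for all $\alpha<\lambda$. We write $\mathrm{DC}_{<\mu}$ for ``$\mathrm{DC}_\lambda$ for all $\lambda<\mu$'', and $\mathrm{DC}$ is $\mathrm{DC}_\omega$.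

For $\kappa=\aleph_0$ the theory $\mathrm{ZF}+\mathrm{DC}+{}$``there are no mad families'' is consistent. It holds in Solovay's model (Mathias, T\"ornquist), and Horowitz and Shelah obtained it relative to $\mathrm{ZFC}$ alone. The following question about uncountable cardinals comes from \cite{HS}.

\medskip
\noindent\textbf{Question.} \emph{What is the consistency strength of the theory}
\[
T=\mathrm{ZF}+\mathrm{DC}+\text{``there is a regular uncountable $\kappa$ with no $\kappa$-mad family''}\,?
\]

The last axiom of $T$ speaks about all subsets of $[\kappa]^\kappa$, and an uncountable regular $\kappa$ seems to leave more room for a.d.\ families than $\omega$ does. One might guess that the uncountable case is the more demanding one and that large cardinals enter. In fact an uncountable $\kappa$ offers a route that is closed for $\omega$: all a.d.\ families on $\kappa$ can be made small, and small families are never maximal. In the theorem below, a \emph{symmetric extension} of $V$ is a transitive model of $\mathrm{ZF}$ of a standard kind, lying between $V$ and a generic extension $V[G]$; Section~\ref{sec:sym}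 recalls the definition.

\begin{theorem}\label{thm:main}
Let $V\models\mathrm{ZFC}$, let $\mu$ be an infinite regular cardinal, and let $\kappa$ be a regular cardinal with $\lambda^{<\mu}<\kappa$ for all cardinals $\lambda<\kappa$. There is a symmetric extension $N\supseteq V$, $N\models\mathrm{ZF}$, such that in $N$:
\begin{enumerate}
\item[(1)] $\mathrm{DC}_{<\mu}$ holds;
\item[(2)] $\kappa$ is a regular cardinal;
\item[(3)] every a.d.\ family on $\kappa$ is well-orderable, of cardinality at most $\kappa$;
\item[(4)] there are no $\kappa$-mad families.
\end{enumerate}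
\end{theorem}

Taking $\lambda=2$ in the hypothesis gives $\kappa>2^{<\mu}\ge\mu$; in particular $\kappa$ is uncountable.

\begin{corollary}\label{cor:main}
$\mathrm{Con}(T)\Leftrightarrow\mathrm{Con}(\mathrm{ZF})\Leftrightarrow\mathrm{Con}(\mathrm{ZFC})$.
\end{corollary}

\begin{proof}
We have $T\supseteq\mathrm{ZF}$, and $\mathrm{Con}(\mathrm{ZF})\Rightarrow\mathrm{Con}(\mathrm{ZFC})$ by G\"odel's theorem. In a model of $\mathrm{ZFC}$ take $\mu=\omega_1$ and $\kappa=(2^{\aleph_0})^+$. If $\lambda<\kappa$, then $\lambda^{<\omega_1}\le(2^{\aleph_0})^{\aleph_0}=2^{\aleph_0}<\kappa$, so Theorem~\ref{thm:main} applies. Since $\mathrm{DC}_{<\omega_1}$ includes $\mathrm{DC}$, and $\kappa>\omega$ is a regular cardinal of $N$, we get $N\models T$. By the usual metamathematics of forcing this gives a finitary proof of $\mathrm{Con}(\mathrm{ZFC})\Rightarrow\mathrm{Con}(T)$.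
\end{proof}

Section~\ref{sec:ad} reduces (4) to (3) and shows what (3) demands of the forcing. Section~\ref{sec:example} shows the main idea for $\mu=\omega$, $\kappa=\omega_1$. Sections~\ref{sec:suitable}--\ref{sec:final} prove the theorem.

\section{Small and large almost disjoint families in $\mathrm{ZF}$}\label{sec:ad}

This section uses no choice. Recall that $\kappa$ is \emph{regular} if every function from an ordinal $\eta<\kappa$ into $\kappa$ has bounded range. For regular $\kappa$ and $A\subseteq\kappa$, we have $|A|<\kappa$ if and only if $A$ is bounded in $\kappa$.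

\begin{lemma}\label{lem:diag}
Let $\kappa$ be regular. An a.d.\ family $\mathcal F$ on $\kappa$ with $|\mathcal F|=\kappa$ is not maximal.
\end{lemma}

\begin{proof}
Let $\mathcal F=\{A_i:i<\kappa\}$ without repetitions. By recursion let $b_i$ be the least element of $A_i\setminus\bigcup_{k<i}A_k$ that is larger than all $b_k$, $k<i$. It exists. Each $A_i\cap A_k$ with $k<i$ is bounded in $\kappa$; the functions $k\mapsto\sup(A_i\cap A_k)$ and $k\mapsto b_k$ map $i<\kappa$ into $\kappa$, so both are bounded by some $\gamma<\kappa$; and $A_i$, being unbounded, has an element above $\gamma$. Let $B=\{b_i:i<\kappa\}\in[\kappa]^\kappa$. Since $b_i\notin A_k$ for $i>k$, the set $B\cap A_k\subseteq\{b_i:i\le k\}$ has size less than $\kappa$ for every $k$. So $B$ is none of the $A_k$, and $\mathcal F\cup\{B\}$ is almost disjoint.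
\end{proof}

Thus it is enough to build a model in which $\kappa$ is regular and every a.d.\ family on $\kappa$ injects into $\kappa$. In such a model $\mathcal P(\kappa)$ has no well-ordering, for otherwise we could start from the columns of a bijection $\kappa\times\kappa\to\kappa$, run through $[\kappa]^\kappa$, add each set that is almost disjoint from all sets chosen so far, and obtain a $\kappa$-mad family. There is a sharper obstruction. Let $2^{<\kappa}$ be the tree of functions from ordinals $\alpha<\kappa$ into $2$.

\begin{proposition}\label{prop:tree}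
If $2^{<\kappa}$ injects into $\kappa$, then there is an a.d.\ family on $\kappa$ that does not inject into $\kappa$.
\end{proposition}

\begin{proof}
Let $h:2^{<\kappa}\to\kappa$ be injective, and for $x:\kappa\to 2$ let $B_x=\{h(x\restriction\alpha):\alpha<\kappa\}\in[\kappa]^\kappa$. If $x\ne y$ first differ at $\beta$, then $B_x\cap B_y=\{h(x\restriction\alpha):\alpha\le\beta\}$ has size less than $\kappa$. So the sets $B_x$ form an a.d.\ family in bijection with $\mathcal P(\kappa)$, which does not inject into $\kappa$ by Cantor's theorem.
\end{proof}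

Two things follow. First, clause (3) of Theorem~\ref{thm:main} is false for $\kappa=\omega$ in every model of $\mathrm{ZF}$, because $2^{<\omega}$ is countable. Second, if $2^{<\kappa}$ has size $\kappa$ in $V$, then a model $N\supseteq V$ of (3) must contain new bounded subsets of $\kappa$. This excludes $<\kappa$-closed forcing, the first thing one would try in order to keep $\kappa$ regular. We need a forcing that is closed enough to give $\mathrm{DC}_{<\mu}$, adds bounded subsets of $\kappa$, and still preserves $\kappa$.

\section{Facts on forcing and elementary submodels}\label{sec:facts}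

\subsection*{Forcing}
As usual we argue as if $V$ were a countable transitive model, so that every condition of every poset lies in a generic filter, over $V$ and over its generic extensions. Posets have a largest element $1$, and $q\le p$ means that $q$ is stronger. A $P$-name is a set of pairs $(\sigma,p)$ with $\sigma$ a $P$-name and $p\in P$; its value is $\tau^G=\{\sigma^G:(\sigma,p)\in\tau\text{ for some }p\in G\}$, and $\check x=\{(\check y,1):y\in x\}$. The relation $p\Vdash\varphi$ holds if $\varphi$ is true in $V[G]$ for every generic $G\ni p$. The \emph{forcing theorem} says that this relation is definable in $V$ and that every statement true in $V[G]$ is forced by a condition in $G$. We use the following facts.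
\begin{enumerate}
\item[(F1)] Call a subset of $\{\check\alpha:\alpha<\kappa\}\times P$ a \emph{$\kappa$-name for $P$}. Every $A\subseteq\kappa$ in $V[G]$ is the value of a $\kappa$-name: if $A=\sigma^G$, take $\{(\check\alpha,p):\alpha<\kappa,\ p\Vdash\check\alpha\in\sigma\}$.
\item[(F2)] (Product lemma.) A filter is $P_1\times P_2$-generic over $V$ if and only if it has the form $G_1\times G_2$ with $G_1$ $P_1$-generic over $V$ and $G_2$ $P_2$-generic over $V[G_1]$. Then $V[G_1\times G_2]=V[G_1][G_2]$.
\item[(F3)] If $P$ is $<\mu$-closed, that is, every descending sequence of length less than $\mu$ has a lower bound, then every function in $V[G]$ from an ordinal $\lambda<\mu$ into $V$ belongs to $V$.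
\item[(F4)] A formula is $\Delta_0$ if all its quantifiers are bounded. Such a formula has the same truth value in all transitive models that contain its parameters.
\end{enumerate}

\begin{lemma}[Mutual genericity]\label{lem:mutual}
Let $W$ be $V$ or a generic extension of $V$, let $G_1\times G_2$ be $P_1\times P_2$-generic over $W$, and let $B\in W[G_1]\cap W[G_2]$ be a set of ordinals. Then $B\in W$.
\end{lemma}

\begin{proof}
Let $B\subseteq\zeta$ and let $\sigma_i\in W$ be a $P_i$-name for $B$, regarded also as a $P_1\times P_2$-name evaluated by the $i$th coordinate. Let $(p_1,p_2)\in G_1\times G_2$ force $\sigma_1=\sigma_2$. We claim that $p_1$ decides ``$\check\alpha\in\sigma_1$'' for every $\alpha<\zeta$. If not, there are $p_1',p_1''\le p_1$ with $p_1'\Vdash\check\alpha\in\sigma_1$ and $p_1''\Vdash\check\alpha\notin\sigma_1$. Let $p_2'\le p_2$ decide ``$\check\alpha\in\sigma_2$''. If it forces $\check\alpha\in\sigma_2$, then $(p_1'',p_2')$ forces $\sigma_1\ne\sigma_2$; otherwise $(p_1',p_2')$ does. Both conditions extend $(p_1,p_2)$, a contradiction. Hence $B=\{\alpha<\zeta:p_1\Vdash\check\alpha\in\sigma_1\}\in W$.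
\end{proof}

\subsection*{Elementary submodels}
Work in $\mathrm{ZFC}$. For a regular uncountable $\theta$, $H(\theta)$ is the set of all sets whose transitive closure has size less than $\theta$. It is transitive, and every subset of $H(\theta)$ of size less than $\theta$ is an element of it. We write $M\prec H(\theta)$ if $(M,\in)$ is an elementary submodel of $(H(\theta),\in)$. By the Tarski--Vaught test this holds exactly when every existential statement with parameters in $M$ that is true in $H(\theta)$ has a witness in $M$; in particular $M$ contains every set definable in $H(\theta)$ from parameters in $M$. By the L\"owenheim--Skolem theorem every $X\subseteq H(\theta)$ is contained in some $M\prec H(\theta)$ with $|M|\le|X|+\aleph_0$. The union of an increasing chain of elementary submodels of $H(\theta)$ is one. Finally,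
\begin{equation}\label{eq:trace}
\text{if }K\prec H(\chi)\text{ and }H(\theta)\in K,\text{ then }K\cap H(\theta)\prec H(\theta).
\end{equation}
Indeed, for $a\in K\cap H(\theta)$ the statement ``some $y\in H(\theta)$ satisfies $H(\theta)\models\varphi(y,a)$'' has parameters $a,H(\theta)\in K$, so if true it has a witness in $K$, and the witness lies in $K\cap H(\theta)$.

\section{The idea: finite chains of countable models}\label{sec:example}

How can a model of $\mathrm{ZF}$ prevent large a.d.\ families? Suppose that we force with many copies of a poset $Q$ and keep only those sets whose names are invariant under most permutations of the copies. Let $\dot{\mathcal F}$ name an a.d.\ family and be invariant under all permutations. Suppose that a member $A\notin V$ of the family depends on one copy only, so that a condition $p\in Q$ in that copy forces $\tau\in\dot{\mathcal F}$ for a $Q$-name $\tau$. Swap this copy with another one. Then $(p,p)\in Q\times Q$ forces that the twins $\tau_0,\tau_1$, the values of $\tau$ under the first and the second generic, both lie in $\dot{\mathcal F}$. They are different by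 Lemma~\ref{lem:mutual}, so $(p,p)$ forces $\tau_0\cap\tau_1$ to be bounded. If $Q$ never allows this, then all members of the family lie in $V$, and the family can be made small by collapsing $\mathcal P(\kappa)^V$.

Here is such a $Q$ for $\kappa=\omega_1$. If $M\prec H(\theta)$ is countable, then every finite subset of $M$ is an element of $M$, and every countable $y\in M$ is a subset of $M$, because $M$ contains $\omega$ and, for $y\neq\emptyset$, a surjection from $\omega$ onto $y$. Hence $M\cap\omega_1$ is a countable ordinal. Let $Q$ be the set of finite sets $p$ of countable elementary submodels of $H(\omega_2)$ such that of any two distinct members of $p$ one is an element of the other, ordered by reverse inclusion. Below, $\omega_1$ is the $\omega_1$ of $V$.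

\begin{proposition}\label{prop:toy}
If $p\in Q$ forces that $\tau$ is an unbounded subset of $\omega_1$, then $(p,p)\in Q\times Q$ does not force that $\tau_0\cap\tau_1$ is bounded in $\omega_1$.
\end{proposition}

\begin{proof}
Suppose it does. Let $W$ be the set of triples $(s_0,s_1,\gamma)\in Q\times Q\times\omega_1$ with $(s_0,s_1)\Vdash\tau_0\cap\tau_1\subseteq\check\gamma$. Below every extension of $(p,p)$ there is a pair $(s_0,s_1)$ occurring in $W$. Take a regular $\chi$ with $H(\omega_2)\in H(\chi)$ and a countable $K\prec H(\chi)$ containing $p$, $W$ and $H(\omega_2)$. Let $K_0=K\cap H(\omega_2)$, which is elementary in $H(\omega_2)$ by \eqref{eq:trace}, and let $\delta=K\cap\omega_1$. Every condition $s\in Q\cap K$ satisfies $s\subseteq K_0$, since $s$ is finite and its members lie in $H(\omega_2)$. So $p\cup\{K_0\}\in Q$.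

As $\tau$ is forced to be unbounded, there are $t\le p\cup\{K_0\}$ and $\alpha\ge\delta$ with $t\Vdash\check\alpha\in\tau$. The finite set $\bar t=t\cap K$ is an element of $K$ and extends $p$. There is $(s_0,s_1,\gamma)\in W$ with $s_0,s_1\le\bar t$, and by elementarity there is such a triple in $K$. Then $\gamma<\delta$. Each $s_i\cup t$ is a condition: a model $R\in t$ is either an element of $K_0$, and then $R\in\bar t\subseteq s_i$; or $R=K_0$ or $K_0\in R$, and then $s_i\subseteq K_0\subseteq R$, so every member of $s_i$ is an element of $R$. The condition $(s_0\cup t,s_1\cup t)$ forces $\check\alpha\in\tau_0\cap\tau_1\subseteq\check\gamma$, while $\gamma<\delta\le\alpha$.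
\end{proof}

The proof rests on two features. The condition that makes $K$ control the bound is canonical, namely ``add $K_0$'', so it is the same in both coordinates and its diagonal extensions $(t,t)$ are available. And $t$ constrains the part of the generic chain inside $K_0$ only through the finite set $\bar t$, so two unrelated conditions $s_0,s_1\in K$ are both compatible with $t$.

Compare the countably closed poset $C=2^{<\omega_1}$, ordered by extension, under $\mathrm{CH}$. Let $h:2^{<\omega_1}\to\omega_1$ be a bijection and let $\tau$ name the set $B_x$ of Proposition~\ref{prop:tree} for the generic branch $x$. Two mutually generic branches differ, so every $(p,p)$ forces $\tau_0\cap\tau_1$ to be bounded. The second feature fails: if $t$ has length at least $\delta$, then conditions $s_0,s_1\in K$ compatible with $t$ are initial segments of $t$, so $(s_0,s_1)$ is extended by arbitrarily long diagonal conditions and decides no bound.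

Three things remain to be arranged. To get $\mathrm{DC}_{<\mu}$ we allow chains of size less than $\mu$; then $\bar t\in K$ requires $K$ to be closed under $<\mu$-sequences. The name of the family may depend on a small set $e$ of copies, and its members on many copies; the conclusion becomes $\mathcal F\subseteq V[G_e]$. Finally $\mathcal P(\kappa)\cap V[G_e]$ must have size at most $\kappa$ in the final model, for every small $e$.

From now on $V$, $\mu$ and $\kappa$ are as in Theorem~\ref{thm:main}. In Sections~\ref{sec:suitable} and~\ref{sec:product} we work in $V$.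

\section{Suitable models and chains}\label{sec:suitable}

\begin{definition}
Let $\theta>\kappa$ be regular. A model $M\prec H(\theta)$ is \emph{$\theta$-suitable} if $\mu,\kappa\in M$, $|M|<\kappa$, $M\cap\kappa\in\kappa$, and every function from an ordinal less than $\mu$ into $M$ is an element of $M$.
\end{definition}

For $\mu=\omega$ and $\kappa=\omega_1$ these are exactly the countable elementary submodels of $H(\theta)$.

\begin{lemma}\label{lem:exist}
For each $x\in H(\theta)$ there is a $\theta$-suitable $M$ with $x\in M$.
\end{lemma}

\begin{proof}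
Build an increasing chain of models $M_\xi\prec H(\theta)$, $\xi<\mu$, of size less than $\kappa$. Let $M_0$ be countable with $x,\mu,\kappa\in M_0$. Let $M_{\xi+1}\supseteq M_\xi$ contain all $<\mu$-sequences from $M_\xi$ and all ordinals up to $\sup(M_\xi\cap\kappa)$. There are $|M_\xi|^{<\mu}<\kappa$ such sequences, and $\sup(M_\xi\cap\kappa)<\kappa$ as $\kappa$ is regular, so $|M_{\xi+1}|<\kappa$ is possible. At limits take unions; they have size less than $\kappa$ since $\kappa>\mu$ is regular. For the same reason $M=\bigcup_{\xi<\mu}M_\xi$ has size less than $\kappa$. The set $M\cap\kappa$ is an initial segment of $\kappa$ of size less than $\kappa$, hence an ordinal below $\kappa$. Since $\mu$ is regular, a $<\mu$-sequence from $M$ is a sequence from some $M_\xi$, so it belongs to $M_{\xi+1}$.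
\end{proof}

This is the only place where the hypothesis $\lambda^{<\mu}<\kappa$ is used beyond $\mu<\kappa$, and the lemma needs it: a suitable $M$ with $\lambda\in M\cap\kappa$ contains all $<\mu$-sequences from $\lambda$, so $\lambda^{<\mu}\le|M|<\kappa$.

\begin{lemma}\label{lem:basic}
Let $M$ be $\theta$-suitable.
\begin{enumerate}
\item[(a)] If $y\in M$ and $|y|<\kappa$, then $y\subseteq M$.
\item[(b)] Every subset of $M$ of size less than $\mu$ is an element of $M$.
\item[(c)] $M\in H(\theta)$. If $M'$ is $\theta$-suitable and $M\in M'$, then $M\subseteq M'$ and $M\cap\kappa<M'\cap\kappa$.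
\end{enumerate}
\end{lemma}

\begin{proof}
(a) In $H(\theta)$ there is a bijection $b$ from some $\eta<\kappa$ onto $y$. By elementarity there are such $b,\eta$ in $M$. As $M\cap\kappa$ is an ordinal, $\eta\subseteq M$, so $b(\xi)\in M$ for all $\xi<\eta$. (b) Such a set is the range of a $<\mu$-sequence from $M$, which is in $M$. (c) $M$ is a subset of $H(\theta)$ of size less than $\theta$. If $M\in M'$, then $M\subseteq M'$ by (a), and $M\cap\kappa\in M'\cap\kappa$ because it is an ordinal below $\kappa$ definable from $M,\kappa\in M'$.
\end{proof}

\begin{definition}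
For regular $\theta>\kappa$, let $Q_\theta$ be the set of all sets $p$ of $\theta$-suitable models such that $|p|<\mu$ and $M\in M'$ or $M'\in M$ for all distinct $M,M'\in p$. Put $q\le p$ if $q\supseteq p$.
\end{definition}

By Lemma~\ref{lem:basic}(c), $Q_\theta\subseteq H(\theta)$. The poset introduced for the twin argument is also the collapse that we need.

\begin{lemma}[Collapse]\label{lem:collapse}
Let $g$ be $Q_\theta$-generic over $V$ and $\mathcal C=\bigcup g$. Then $M\mapsto M\cap\kappa$ is injective on $\mathcal C$, and $\bigcup\mathcal C=H(\theta)^V$. Hence $V[g]$ contains a surjection from $\kappa$ onto $H(\theta)^V$.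
\end{lemma}

\begin{proof}
Two distinct members of $\mathcal C$ lie in a common condition, so one is an element of the other, and Lemma~\ref{lem:basic}(c) gives injectivity. Given $p\in Q_\theta$ and $x\in H(\theta)$, Lemma~\ref{lem:exist} applied to the pair $(p,x)$ gives a $\theta$-suitable $M$ with $p,x\in M$. By Lemma~\ref{lem:basic}(a), $p\subseteq M$, so $p\cup\{M\}\in Q_\theta$ extends $p$. By genericity every $x\in H(\theta)^V$ lies in a member of $\mathcal C$. So in $V[g]\models\mathrm{ZFC}$ the set $H(\theta)^V$ is a union of at most $\kappa$ sets, each the image of an ordinal below $\kappa$.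
\end{proof}

\section{The product and the twin lemma}\label{sec:product}

\subsection*{The product}
One copy of $Q_\theta$ collapses $H(\theta)^V$, but the $\kappa$-names for $Q_\theta$ are arbitrary subsets of $\{\check\alpha:\alpha<\kappa\}\times Q_\theta$ and need not lie in $H(\theta)$. To collapse the set of these names we use $Q_{\theta'}$ for a larger $\theta'$, and then we must repeat. So the copies come in levels. We take $\mu$ levels, so that every set of fewer than $\mu$ copies lies below some level, and $\mu$ copies on each level, so that there is room to move small sets of copies.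

Let $I=\mu\times\mu$. \emph{Level $j$} is the set $\{j\}\times\mu$, and $j\times\mu$ is the union of the levels below $j$. Call $E\subseteq I$ \emph{small} if $|E|<\mu$. By recursion on $j\le\mu$, let $P^{<j}$ be the set of functions $p$ with small domain contained in $j\times\mu$ such that $\emptyset\ne p(i,\xi)\in Q_{\theta_i}$ for all $(i,\xi)\in\mathrm{dom}(p)$, and for $j<\mu$ let $\theta_j$ be the least regular cardinal above $\kappa$ with $P^{<j}\in H(\theta_j)$. Write $Q_j=Q_{\theta_j}$ and $P=P^{<\mu}$. For $\iota\in I\setminus\mathrm{dom}(p)$ put $p(\iota)=\emptyset$, and let $q\le p$ if $q(\iota)\supseteq p(\iota)$ for all $\iota\in I$. The largest condition is $1=\emptyset$. Let $p\vee q$ be the function $\iota\mapsto p(\iota)\cup q(\iota)$ on $\mathrm{dom}(p)\cup\mathrm{dom}(q)$; when it is a condition, it extends $p$ and $q$.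

\begin{lemma}\label{lem:closed}
$P$ is $<\mu$-closed.
\end{lemma}

\begin{proof}
Given a descending sequence $\langle p_\alpha:\alpha<\lambda\rangle$ with $\lambda<\mu$, let $p(\iota)=\bigcup_\alpha p_\alpha(\iota)$ on $\bigcup_\alpha\mathrm{dom}(p_\alpha)$. The domain and the values have size less than $\mu$ as $\mu$ is regular, and any two models in $p(\iota)$ lie in a single $p_\alpha(\iota)$.
\end{proof}

For $E\subseteq I$ let $P_E=\{p\in P:\mathrm{dom}(p)\subseteq E\}$, let $p\restriction E$ be the restriction of $p$ to $\mathrm{dom}(p)\cap E$, let $\Vdash_E$ be the forcing relation of $P_E$, and let $G_E=G\cap P_E$ for a filter $G$. The map $p\mapsto p(j,\xi)$ is an isomorphism $P_{\{(j,\xi)\}}\cong Q_j$. For $E\subseteq E'$ the map $p\mapsto(p\restriction E,p\restriction(E'\setminus E))$ is an isomorphism $P_{E'}\cong P_E\times P_{E'\setminus E}$, and every $P_E$-name is a $P_{E'}$-name. The choice of $\theta_j$ gives: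
\begin{equation}\label{eq:names}
\text{if }E\subseteq j\times\mu,\text{ then every $\kappa$-name for $P_E$ is an element of }H(\theta_j).
\end{equation}
Indeed $P_E\subseteq P^{<j}\in H(\theta_j)$, so such a name is a subset of $H(\theta_j)$ of size at most $\kappa\cdot|P^{<j}|<\theta_j$.

\begin{lemma}[Transfer]\label{lem:transfer}
Let $E\subseteq E'\subseteq I$, $p\in P_E$, let $\varphi$ be a $\Delta_0$ formula and $\vec\tau$ be $P_E$-names. Then $p\Vdash_E\varphi(\vec\tau)$ if and only if $p\Vdash_{E'}\varphi(\vec\tau)$.
\end{lemma}

\begin{proof}
By (F2), the $P_E$-generic filters containing $p$ are exactly the sets $H_E$ with $H\ni p$ a $P_{E'}$-generic filter. We have $\tau^H=\tau^{H_E}$ for $P_E$-names $\tau$, and $\varphi$ is absolute between $V[H_E]$ and $V[H]$ by (F4).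
\end{proof}

\subsection*{Canonical generic conditions}
Fix a regular $\chi$ with $P\in H(\chi)$ and $\vec H=\langle H(\theta_j):j<\mu\rangle\in H(\chi)$. Every subset of $\kappa\times P\times\kappa$ then lies in $H(\chi)$. For a $\chi$-suitable $K$ with $\vec H\in K$ put $K_j=K\cap H(\theta_j)$. For small $E$ and $p\in P_E$ let $p^K_E$ be the function with domain $E$ given by
\[
p^K_E(j,\xi)=p(j,\xi)\cup\{K_j\}.
\]
The model added at $(j,\xi)$ depends only on the level $j$.

\begin{lemma}\label{lem:generic}
Let $E\subseteq I$ be small, $p\in P_E$, and let $K$ be $\chi$-suitable with $\vec H,E,p\in K$.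
\begin{enumerate}
\item[(a)] $p^K_E\in P_E$ and $p^K_E\le p$.
\item[(b)] For every $r\le p^K_E$ in $P_E$ there is $\bar r\in P_E\cap K$ with $\bar r\le p$ such that $s\vee r\in P_E$ for every $s\in P_E\cap K$ with $s\le\bar r$.
\item[(c)] Let $W\in K$, $W\subseteq P_E\times\kappa$, be such that for every $u\le p$ in $P_E$ there is $(s,\gamma)\in W$ with $s\le u$. Then for every $r\le p^K_E$ in $P_E$ there is $(s,\gamma)\in W$ with $\gamma<K\cap\kappa$ and $s\vee r\in P_E$.
\end{enumerate}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:basic}(a), $E\subseteq K$. Let $\iota=(j,\xi)\in E$. Then $j\in K$ and $H(\theta_j)\in K$, so $K_j\prec H(\theta_j)$ by \eqref{eq:trace}. The model $K_j$ is $\theta_j$-suitable: it contains $\mu$ and $\kappa$, $|K_j|\le|K|<\kappa$, $K_j\cap\kappa=K\cap\kappa$, and a $<\mu$-sequence from $K_j$ lies in $K$ and in $H(\theta_j)$. Moreover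
\begin{equation}\label{eq:inside}
s(\iota)\subseteq K_j\quad\text{for every }s\in P_E\cap K,
\end{equation}
because $s(\iota)\in K$ has size less than $\mu<\kappa$, so $s(\iota)\subseteq K$, and its members lie in $H(\theta_j)$ by Lemma~\ref{lem:basic}(c).

(a) By \eqref{eq:inside} every member of $p(\iota)$ is an element of $K_j$, so $p(\iota)\cup\{K_j\}\in Q_j$.

(b) Let $\bar r(\iota)=r(\iota)\cap K$, with domain the set of $\iota\in E$ for which this is nonempty. Each $\bar r(\iota)$ is a subset of $K$ of size less than $\mu$, so it is in $K$ by Lemma~\ref{lem:basic}(b). Then $\bar r$ is a set of fewer than $\mu$ pairs $(\iota,\bar r(\iota))\in K$, so $\bar r\in K$ as well. It is a condition since subsets of chains are chains, and $\bar r\le p$ since $p(\iota)\subseteq r(\iota)\cap K$ by \eqref{eq:inside}. Let $s\in P_E\cap K$, $s\le\bar r$, and $\iota=(j,\xi)\in E$. We must show that of two distinct models $S\in s(\iota)$ and $R\in r(\iota)$ one is an element of the other. As $K_j\in r(\iota)$, there are three cases. If $R\in K_j$, then $R\in\bar r(\iota)\subseteq s(\iota)$, and $s(\iota)$ is a chain. If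 $R=K_j$, then $S\in R$ by \eqref{eq:inside}. If $K_j\in R$, then $K_j\subseteq R$ by Lemma~\ref{lem:basic}(c), so again $S\in R$.

(c) Take $\bar r$ from (b). Since $\bar r\le p$, there is $(s,\gamma)\in W$ with $s\le\bar r$. This statement has parameters $W,\bar r\in K$, so there is such a pair in $K$. Then $\gamma\in K\cap\kappa$, and $s\vee r\in P_E$ by (b).
\end{proof}

The smallness of $E$ is needed for $p^K_E$ to be a condition, and the closure of $K$ under $<\mu$-sequences for $\bar r\in K$. So the lemma controls the small subproducts $P_E$, not $P$ itself. That is enough: we never need $\kappa$ to be a cardinal in the full extension by $P$.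

\begin{lemma}\label{lem:regular}
If $E$ is small and $H$ is $P_E$-generic over $V$, then $\kappa$ is a regular cardinal in $V[H]$.
\end{lemma}

\begin{proof}
Otherwise some $p\in P_E$ forces that $\dot f:\check\eta\to\check\kappa$ is unbounded, for some $\eta<\kappa$. Let $W$ be the set of $(\xi,s,\gamma)\in\eta\times P_E\times\kappa$ with $s\Vdash_E\dot f(\check\xi)=\check\gamma$. By Lemma~\ref{lem:exist} take a $\chi$-suitable $K$ containing $\vec H,E,p,W,\eta$, and let $\delta=K\cap\kappa<\kappa$. As $p^K_E\le p$, there are $r\le p^K_E$, $\xi<\eta$ and $\beta\ge\delta$ with $r\Vdash_E\dot f(\check\xi)=\check\beta$. Since $\eta\subseteq K$, the set $W_\xi=\{(s,\gamma):(\xi,s,\gamma)\in W\}$ is in $K$, and every $u\le p$ has an extension that decides $\dot f(\check\xi)$. Lemma~\ref{lem:generic}(c) gives $(s,\gamma)\in W_\xi$ with $\gamma<\delta$ and $s\vee r\in P_E$. The condition $s\vee r$ forces $\dot f(\check\xi)$ to equal both $\gamma$ and $\beta$, and $\gamma<\delta\le\beta$.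
\end{proof}

\subsection*{Automorphisms}
Copies on the same level are isomorphic, so they can be permuted. Let $\mathcal G$ be the group of permutations of $I$ that map each level onto itself. Each $\pi\in\mathcal G$ acts on $P$ as an automorphism, by $\mathrm{dom}(\pi p)=\pi[\mathrm{dom}(p)]$ and $(\pi p)(\pi\iota)=p(\iota)$, and on names by $\pi\tau=\{(\pi\sigma,\pi p):(\sigma,p)\in\tau\}$; note that $\pi\check x=\check x$. It restricts to an isomorphism $P_E\cong P_{\pi[E]}$, so $p\Vdash_E\varphi(\tau)$ if and only if $\pi p\Vdash_{\pi[E]}\varphi(\pi\tau)$. For $e\subseteq I$ let $\mathrm{fix}(e)=\{\pi\in\mathcal G:\pi\restriction e=\mathrm{id}\}$.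

\begin{lemma}\label{lem:room}
If $e,a,b\subseteq I$ are small and $a\cap e=\emptyset$, there is $\pi\in\mathrm{fix}(e)$ with $\pi[a]\cap(b\cup e)=\emptyset$.
\end{lemma}

\begin{proof}
On each level, $\mu$ points lie outside $e\cup a\cup b$. Choose a level-preserving injection $c:a\to I\setminus(e\cup a\cup b)$, and let $\pi$ swap $\iota$ and $c(\iota)$ for $\iota\in a$ and fix all other points.
\end{proof}

The next lemma is Proposition~\ref{prop:toy} with a shared part $e$.

\begin{lemma}[Twin lemma]\label{lem:twin}
Let $e\subseteq E\subseteq I$ be small, let $\pi\in\mathrm{fix}(e)$ satisfy $\pi[E\setminus e]\cap E=\emptyset$, and let $E^*=E\cup\pi[E]$.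
\begin{enumerate}
\item[(a)] If $t\in P_E$, then $t\vee\pi t\in P_{E^*}$. If $t\le r$ in $P_E$, then $t\vee\pi t\le r\vee\pi r$.
\item[(b)] If $\tau$ is a $P_E$-name and $p\Vdash_E$ ``$\tau$ is an unbounded subset of $\check\kappa$'', then $p\vee\pi p\not\Vdash_{E^*}$ ``$\tau\cap\pi\tau$ is bounded in $\check\kappa$''.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $e'=E\setminus e$ and $e''=\pi[e']$. The sets $e,e',e''$ are pairwise disjoint, $E=e\cup e'$, $\pi[E]=e\cup e''$, and $E^*=e\cup e'\cup e''$.

(a) For $t\in P_E$ we have $\pi t\in P_{\pi[E]}$, and $(\pi t)(\iota)=t(\iota)$ for $\iota\in e$. Therefore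
\begin{equation}\label{eq:join}
(t\vee\pi t)(\iota)=t(\iota)\ \text{ for }\iota\in e\cup e',\qquad(t\vee\pi t)(\iota)=t(\pi^{-1}\iota)\ \text{ for }\iota\in e''.
\end{equation}
Both claims follow, since $\pi^{-1}\iota$ is on the level of $\iota$.

(b) Let $q=p\vee\pi p$ and suppose that $q$ forces $\tau\cap\pi\tau$ to be bounded. Let $W$ be the set of $(s,\gamma)\in P_{E^*}\times\kappa$ with $s\Vdash_{E^*}\tau\cap\pi\tau\subseteq\check\gamma$. For every $u\le q$ in $P_{E^*}$ there is $(s,\gamma)\in W$ with $s\le u$. Take a $\chi$-suitable $K$ containing $\vec H,E,E^*,p,q,W$, and let $\delta=K\cap\kappa<\kappa$. Let $r=p^K_E$, so $r\in P_E$ and $r\le p$ by Lemma~\ref{lem:generic}(a). The point is that the generic condition for the pair is symmetric: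
\begin{equation}\label{eq:sym}
r\vee\pi r=q^K_{E^*}.
\end{equation}
Both sides have domain $E^*$. Let $\iota=(j,\xi)\in E^*$ and apply \eqref{eq:join} to $r$ and to $p$. If $\iota\in e\cup e'$, then $(r\vee\pi r)(\iota)=r(\iota)=p(\iota)\cup\{K_j\}=q(\iota)\cup\{K_j\}$. If $\iota\in e''$, then $\pi^{-1}\iota\in e'$ is on level $j$, so $(r\vee\pi r)(\iota)=r(\pi^{-1}\iota)=p(\pi^{-1}\iota)\cup\{K_j\}=q(\iota)\cup\{K_j\}$.

Since $r\le p$, there are $t\le r$ in $P_E$ and $\alpha$ with $\delta\le\alpha<\kappa$ and $t\Vdash_E\check\alpha\in\tau$. Then $\pi t\Vdash_{\pi[E]}\check\alpha\in\pi\tau$, and by Lemma~\ref{lem:transfer} the condition $u=t\vee\pi t$ satisfies $u\Vdash_{E^*}\check\alpha\in\tau\cap\pi\tau$. By (a) and \eqref{eq:sym}, $u\le q^K_{E^*}$. Lemma~\ref{lem:generic}(c), applied to $E^*$, $q$ and $W$, gives $(s,\gamma)\in W$ with $\gamma<\delta$ and $s\vee u\in P_{E^*}$. This condition forces $\check\alpha\in\tau\cap\pi\tau\subseteq\check\gamma$, while $\gamma<\delta\le\alpha$.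
\end{proof}

\section{The symmetric model}\label{sec:sym}

A \emph{normal filter of subgroups} of $\mathcal G$ is a nonempty family of subgroups closed under supergroups, finite intersections and conjugation. A name is \emph{symmetric} if its stabilizer in $\mathcal G$ belongs to the filter, and \emph{hereditarily symmetric} if it is symmetric and all names occurring in it are hereditarily symmetric. Since
\[
\pi\,\mathrm{fix}(e)\,\pi^{-1}=\mathrm{fix}(\pi[e]),\qquad\mathrm{fix}(e_0)\cap\mathrm{fix}(e_1)=\mathrm{fix}(e_0\cup e_1),
\]
the subgroups containing $\mathrm{fix}(e)$ for some small $e$ form a normal filter. Say that a $P$-name $\dot x$ \emph{has support $e$} if $\pi\dot x=\dot x$ for all $\pi\in\mathrm{fix}(e)$; a superset of a support is a support. For our filter, $\dot x$ is symmetric exactly if it has a small support. Let $\mathrm{HS}$ be the class of hereditarily symmetric names. If $\dot x$ has support $e$, then $\pi\dot x$ has support $\pi[e]$, so $\mathcal G$ maps $\mathrm{HS}$ onto itself.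

For a $P$-generic $G'$ over $V$ let $N(G')=\{\dot x^{G'}:\dot x\in\mathrm{HS}\}$. By the standard theorem on symmetric submodels \cite[Ch.~15]{Jech}, $N(G')$ is a transitive model of $\mathrm{ZF}$ with $V\subseteq N(G')\subseteq V[G']$. Fix a $P$-generic $G$ and let $N=N(G)$. What we prove about $N$ holds for every $N(G')$.

For $\dot x\in\mathrm{HS}$ write $p\Vdash\varphi(\dot x)$, without subscript, if $N(G')\models\varphi(\dot x^{G'})$ for every generic $G'\ni p$. This relation satisfies the forcing theorem, with $N(G')$ in place of $V[G']$. It also satisfies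
\begin{equation}\label{eq:symmetry}
p\Vdash\varphi(\dot x)\iff\pi p\Vdash\varphi(\pi\dot x)\qquad(\pi\in\mathcal G),
\end{equation}
because $\pi[G']$ is generic, $(\pi\dot x)^{\pi[G']}=\dot x^{G'}$, and $N(\pi[G'])=N(G')$.

If $E$ is small, then $\mathrm{fix}(E)$ fixes every condition in $P_E$, hence every $P_E$-name. So $P_E$-names are in $\mathrm{HS}$, with support $E$, and $V[G_E]\subseteq N$. For $\Delta_0$ formulas $\Vdash$ agrees with $\Vdash_I$ by (F4). With Lemma~\ref{lem:transfer} this gives, for small $E$, $p\in P_E$, $P_E$-names $\vec\tau$ and $\Delta_0$ formulas $\varphi$,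
\begin{equation}\label{eq:transfer}
p\Vdash\varphi(\vec\tau)\iff p\Vdash_E\varphi(\vec\tau).
\end{equation}

\begin{lemma}[Homogeneity]\label{lem:homog}
If $\dot x_1,\dots,\dot x_k\in\mathrm{HS}$ have the small support $e$ and $p\Vdash\varphi(\dot x_1,\dots,\dot x_k)$, then $p\restriction e\Vdash\varphi(\dot x_1,\dots,\dot x_k)$.
\end{lemma}

\begin{proof}
Otherwise some $q\le p\restriction e$ forces $\neg\varphi$. By Lemma~\ref{lem:room} take $\pi\in\mathrm{fix}(e)$ with $\pi[\mathrm{dom}(p)\setminus e]$ disjoint from $\mathrm{dom}(q)\cup e$. By \eqref{eq:symmetry}, $\pi p\Vdash\varphi(\dot x_1,\dots,\dot x_k)$. For $\iota\in e$ we have $(\pi p)(\iota)=p(\iota)\subseteq q(\iota)$, and outside $e$ the domains of $\pi p$ and $q$ are disjoint. So $\pi p\vee q$ is a condition, and it forces both $\varphi$ and $\neg\varphi$.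
\end{proof}

\begin{lemma}\label{lem:ordinals}
Let $x\in N$ be a subset of an ordinal $\zeta$, with a name $\dot x\in\mathrm{HS}$ of small support $E$. Then $x=\tau^G$ for the $P_E$-name $\tau=\{(\check\alpha,p):\alpha<\zeta,\ p\in P_E,\ p\Vdash\check\alpha\in\dot x\}$. In particular $x\in V[G_E]$.
\end{lemma}

\begin{proof}
If $\alpha\in\tau^G$, then a condition in $G$ forces $\check\alpha\in\dot x$, so $\alpha\in x$. If $\alpha\in x$, then some $p\in G$ forces $\check\alpha\in\dot x$; by Lemma~\ref{lem:homog} so does $p\restriction E\in G_E$, and $\alpha\in\tau^G$.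
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(2)]
Let $f\in N$, $f:\eta\to\kappa$, $\eta<\kappa$. A bijection $\kappa\times\kappa\to\kappa$ in $V$ codes $f$ by a subset of $\kappa$, so $f\in V[G_E]$ for some small $E$ by Lemma~\ref{lem:ordinals}. The filter $G_E$ is $P_E$-generic by (F2), so $f$ is bounded by Lemma~\ref{lem:regular}. In particular no $\eta<\kappa$ maps onto $\kappa$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(1)]
First, \emph{if $\lambda<\mu$ and $f\in V[G]$ is a function from $\lambda$ into $N$, then $f\in N$.} In $V[G]\models\mathrm{ZFC}$, names in $\mathrm{HS}$ for all the values $f(\alpha)$ can be found below some fixed rank, so we can choose $\tau_\alpha\in\mathrm{HS}$ with $\tau_\alpha^G=f(\alpha)$. By Lemma~\ref{lem:closed} and (F3), $\langle\tau_\alpha:\alpha<\lambda\rangle\in V$. In $V$ choose small supports $e_\alpha$ of $\tau_\alpha$; then $e=\bigcup_{\alpha<\lambda}e_\alpha$ is small as $\mu$ is regular. Let $\mathrm{up}(\sigma,\tau)=\{(\sigma,1),(\tau,1)\}$ and $\mathrm{op}(\sigma,\tau)=\mathrm{up}(\mathrm{up}(\sigma,\sigma),\mathrm{up}(\sigma,\tau))$,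 the name for the ordered pair; these operations commute with each $\pi\in\mathcal G$. So $\{(\mathrm{op}(\check\alpha,\tau_\alpha),1):\alpha<\lambda\}$ is a name for $f$ in $\mathrm{HS}$ with support $e$.

Now let $X,S\in N$ be an instance of $\mathrm{DC}_\lambda$ in $N$, $\lambda<\mu$. In $V[G]$ fix a well-ordering of $X$ and let $f(\alpha)$ be the least element of $S(f\restriction\alpha)$. At each stage $f\restriction\alpha\in N$ by the first paragraph, so $S(f\restriction\alpha)$ is defined, and in the end $f\in N$.
\end{proof}

\section{Almost disjoint families in the symmetric model}\label{sec:final}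

We now carry out the plan of Section~\ref{sec:example}.

\begin{proposition}\label{prop:support}
Let $\mathcal F\in N$ be, in $N$, an a.d.\ family on $\kappa$, with a name $\dot{\mathcal F}\in\mathrm{HS}$ of small support $e$. Then $\mathcal F\subseteq V[G_e]$.
\end{proposition}

\begin{proof}
To say ``not in $V[G_e]$'' in the forcing language, let $\dot Z$ be the set of pairs $(\rho,1)$ with $\rho$ a $\kappa$-name for $P_e$. This is a $P_e$-name, so it is in $\mathrm{HS}$ with support $e$, and $\dot Z^{G'}=\mathcal P(\kappa)\cap V[G'_e]$ for every generic $G'$ by (F1).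

Suppose $A\in\mathcal F\setminus V[G_e]$. By Lemma~\ref{lem:ordinals}, $A=\tau^G$ for a $P_E$-name $\tau$ with $E$ small. Pick $p\in G$ forcing ``$\dot{\mathcal F}$ is an a.d.\ family on $\check\kappa$ and $\tau\in\dot{\mathcal F}\setminus\dot Z$''. Replacing $E$ by $E\cup e\cup\mathrm{dom}(p)$, we may assume $e\subseteq E$ and $p\in P_E$. Let $e'=E\setminus e$. By Lemma~\ref{lem:room} choose $\pi\in\mathrm{fix}(e)$ with $e''=\pi[e']$ disjoint from $E$. Let $E^*=e\cup e'\cup e''$ and $q=p\vee\pi p$, a condition by Lemma~\ref{lem:twin}(a). Since $\pi$ fixes $\dot{\mathcal F}$ and $\dot Z$, \eqref{eq:symmetry} gives $\pi p\Vdash\pi\tau\in\dot{\mathcal F}\setminus\dot Z$.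

Let $G'\ni q$ be any generic filter, and let $A_0=\tau^{G'}$, $A_1=(\pi\tau)^{G'}$. Both sets belong to $\dot{\mathcal F}^{G'}$, which is an a.d.\ family on $\kappa$ in $N(G')$, and neither belongs to $V[G'_e]$. As $\tau$ is a $P_{e\cup e'}$-name and $\pi\tau$ is a $P_{e\cup e''}$-name, $A_0\in V[G'_e][G'_{e'}]$ and $A_1\in V[G'_e][G'_{e''}]$. Since $P_{E^*}\cong P_e\times P_{e'}\times P_{e''}$, the filter $G'_{e'}\times G'_{e''}$ is $P_{e'}\times P_{e''}$-generic over $V[G'_e]$ by (F2). If $A_0=A_1$, then Lemma~\ref{lem:mutual} puts this set into $V[G'_e]$, which is false. So $A_0\ne A_1$, hence $|A_0\cap A_1|<\kappa$ in $N(G')$, and $A_0\cap A_1$ is bounded in $\kappa$ because $\kappa$ is regular in $N(G')$.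

Thus $q\Vdash$ ``$\tau\cap\pi\tau$ is bounded in $\check\kappa$''. Also $p\Vdash\tau\in[\check\kappa]^{\check\kappa}$, and $\kappa$ is a cardinal in every $N(G')$, so $p\Vdash$ ``$\tau$ is an unbounded subset of $\check\kappa$''. Both statements are $\Delta_0$: the first reads $\exists\gamma\in\kappa\,\forall\alpha\in\tau\,(\alpha\in\pi\tau\to\alpha\in\gamma)$, the second $\forall\alpha\in\tau\,(\alpha\in\kappa)\wedge\forall\beta\in\kappa\,\exists\alpha\in\tau\,(\beta\in\alpha)$. By \eqref{eq:transfer} the first is forced by $q$ over $P_{E^*}$ and the second by $p$ over $P_E$. This contradicts Lemma~\ref{lem:twin}(b).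
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(3)]
Let $\mathcal F$ and $e$ be as in Proposition~\ref{prop:support}. As $e$ is small and $\mu$ is regular, $e\subseteq j\times\mu$ for some $j<\mu$. Let $\iota=(j,0)$ and $E=e\cup\{\iota\}$. The filter $G_{\{\iota\}}$ corresponds to a $Q_j$-generic filter over $V$, so by Lemma~\ref{lem:collapse} there is a surjection $h:\kappa\to H(\theta_j)^V$ in $V[G_{\{\iota\}}]\subseteq V[G_E]$. In $V[G_E]$ let $h'(\alpha)=h(\alpha)^{G_e}$ if $h(\alpha)$ is a $\kappa$-name for $P_e$, and $h'(\alpha)=\emptyset$ otherwise. By (F1) and \eqref{eq:names}, $h'$ maps $\kappa$ onto $\mathcal P(\kappa)\cap V[G_e]$, which includes $\mathcal F$. Since $h'\in V[G_E]\subseteq N$, the map sending $A\in\mathcal F$ to the least $\alpha$ with $h'(\alpha)=A$ is an injection of $\mathcal F$ into $\kappa$ in $N$.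
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(4)]
Work in $N$. Let $\mathcal F$ be an a.d.\ family on $\kappa$ with $|\mathcal F|\ge\kappa$. (By (3), $\mathcal F$ is well-orderable, so this is the same as ``not $|\mathcal F|<\kappa$''.) By (3), $|\mathcal F|=\kappa$. By (2) and Lemma~\ref{lem:diag}, $\mathcal F$ is not maximal.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}. We end with two remarks on the model.

\begin{remark}
By Lemma~\ref{lem:closed} and (F3), no ordinal below $\mu$ maps onto $\mu$ in $V[G]$, so $\mu$ is a cardinal in $V[G]$ and in $N$. If $V\models\mathrm{CH}$, the proof of Corollary~\ref{cor:main} takes $\mu=\omega_1^V$ and $\kappa=\omega_2^V$. Both are cardinals of $N$, and cardinals of $N$ are cardinals of $V$, so $\kappa=\aleph_2$ in $N$.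
\end{remark}

\begin{remark}
$\mathrm{DC}_\mu$ fails in $N$. For $\xi<\mu$ let $\mathcal C_\xi=\bigcup_{p\in G}p(0,\xi)$, with the name $\dot{\mathcal C}_\xi=\{(\check M,p):p\in P_{\{(0,\xi)\}},\ M\in p(0,\xi)\}$. Each $\pi\in\mathcal G$ permutes these names, so $\{(\dot{\mathcal C}_\xi,1):\xi<\mu\}$ has support $\emptyset$, and $X=\{\mathcal C_\xi:\xi<\mu\}\in N$. Subsets of a set in $V$ are coded by sets of ordinals via a bijection in $V$. If $(0,\xi)\notin E$ and $\mathcal C_\xi\in V[G_E]$, then $\mathcal C_\xi\in V$ by Lemma~\ref{lem:mutual}, and Lemma~\ref{lem:collapse} would write $H(\theta_0)\supseteq\kappa^+$ in $V$ as a union of at most $\kappa$ sets of size less than $\kappa$. So $\mathcal C_\xi\in V[G_E]$ only if $(0,\xi)\in E$; in particular the $\mathcal C_\xi$ are distinct and $|X|=\mu$ in $V[G]$. Hence $S(s)=X\setminus\mathrm{ran}(s)$ is nonempty for $s\in X^{<\mu}$, and $\mathrm{DC}_\mu$ would give an injection $f:\mu\to X$ in $N$. By Lemma~\ref{lem:ordinals} the set $\{(\alpha,M):M\in f(\alpha)\}$ lies in $V[G_E]$ for a small $E$, so every $f(\alpha)$ is some $\mathcal C_\xi$ with $(0,\xi)\in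 E$. Then $\mu$ injects into $E$ in $V[G]$, which is impossible. Since $\mathrm{DC}_\kappa$ implies $\mathrm{DC}_\mu$ (put $S(s)=X$ for longer $s$), it fails in $N$ too. Nothing is claimed here about the strength of the statement when $\mathrm{DC}_\kappa$ is required.
\end{remark}

\begin{thebibliography}{9}

\bibitem{HS}
Haim Horowitz and Saharon Shelah, \emph{$\kappa$-Madness and Definability}, arXiv:1805.07048 (2018).

\bibitem{Jech}
Jech, \emph{Set Theory}.

\end{thebibliography}
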